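\title{The Cannon--Thurston preimage of the non-conical limit points of a hyperbolic free-by-cyclic group has dimension zero}

\begin{abstract}
Let $\varphi$ be an atoroidal outer automorphism of the free group $F_r$, let $G_\varphi=F_r\rtimes_\varphi\mathbb Z$ be its hyperbolic mapping torus group, and let $\mathcal B\subseteq\partial F_r$ be the preimage, under the Cannon--Thurston map $\partial F_r\to\partial G_\varphi$, of the set of non-conical limit points for the action of $F_r$ on $\partial G_\varphi$. We prove that $\mathcal B$ has Hausdorff and packing dimension zero for every visual metric coming from a tree in Outer space. We also determine for which gauge functions $h$ the Hausdorff measure $\mathcal H^h(\mathcal B)$ is zero, and show that it is infinite for all the others. Finally, the set of points whose geodesic rays in $G_\varphi$ eventually stay at distance at least $k$ from $F_r$ has dimensions bounded above and below by quantities that decay exponentially in $k$.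
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $F_r$ be the free group of finite rank $r\ge2$ and let $\partial F_r$ be its Gromov boundary. An element $\varphi\in\operatorname{Out}(F_r)$ is \emph{fully irreducible} if no positive power of $\varphi$ preserves the conjugacy class of a proper nontrivial free factor, and \emph{atoroidal} if no positive power of $\varphi$ fixes the conjugacy class of a nontrivial element. For a representative $\Phi\in\operatorname{Aut}(F_r)$ of $\varphi$, the \emph{mapping torus group} is
\[
G=G_\varphi=\langle F_r,t\mid twt^{-1}=\Phi(w),\ w\in F_r\rangle .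
\]
Up to isomorphism it depends only on $\varphi$, and it is an extension $1\to F_r\to G\to\mathbb Z\to1$. By a theorem of Brinkmann, $G$ is word-hyperbolic if and only if $\varphi$ is atoroidal. In that case, by a theorem of Mitra, the inclusion $\iota:F_r\to G$ extends to a continuous map $\iota\cup\partial\iota:F_r\cup\partial F_r\to G\cup\partial G$, and $\partial\iota:\partial F_r\to\partial G$ is $F_r$-equivariant and surjective. This is the \emph{Cannon--Thurston map}.

A point $z\in\partial G$ is a \emph{conical limit point} for the action of $F_r$ if there are $h_n\in F_r$ and $z'\ne z''$ in $\partial G$ with $h_nz\to z'$ and $h_ny\to z''$ for all $y\in\partial G\setminus\{z\}$. Equivalently, some (any) geodesic ray in a Cayley graph of $G$ converging to $z$ passes within a bounded distance of infinitely many distinct elements of $F_r$; this is the form we use. Otherwise $z$ is \emph{non-conical}: its rays leave every bounded neighborhood of $F_r$. The limit of the sequence $t^n$ is the simplest example. Let $\mathcal N\subseteq\partial G$ be the set of non-conical limit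 points and put
\[
\mathcal B=(\partial\iota)^{-1}(\mathcal N)\subseteq\partial F_r .
\]

To measure $\mathcal B$ we need a metric on $\partial F_r$. The unprojectivized Outer space $\mathrm{cv}_r$ is the space of minimal free discrete isometric actions of $F_r$ on metric simplicial trees $T$. For such $T$ the boundary $\partial T$ is canonically identified with $\partial F_r$. For a base vertex $x_0\in T$ and $a>1$, the \emph{visual metric} is $d_a(p,q)=a^{-(p|q)_{x_0}}$ for $p\ne q$, where $(p|q)_{x_0}$ is the length of the common initial segment of the rays from $x_0$ to $p$ and to $q$. The following question is posed in \cite{Kap}.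

\begin{quote}
\emph{Let $\varphi$ be fully irreducible and atoroidal, let $T\in\mathrm{cv}_r$, $x_0\in T$ and $a>1$. Is the Hausdorff dimension of $\mathcal B$ with respect to $d_a$ equal to $0$?}
\end{quote}

Two simple observations point in opposite directions. On the one hand, $\mathcal B$ is dense. It is nonempty because $\partial\iota$ is surjective, it is $F_r$-invariant because $\mathcal N$ is, and every $F_r$-orbit in $\partial F_r$ is dense: given a reduced word $w$ and an infinite reduced word $p$, some letter $y$ makes $wyp$ reduced. So a single covering of $\mathcal B$ at a fixed scale is no cheaper than a covering of $\partial F_r$. On the other hand, a point $p\in\mathcal B$ is an infinite word whose prefixes are reached in $G$ by a route that runs far from $F_r$. In a hyperbolic space, a path that stays at distance $C$ from a geodesic is exponentially inefficient in $C$. Thus the word $p$ should be, for every $C$, the image under $\Phi^{\pm C}$ of a much shorter word, and words that are so compressible are few. This suggests the answer yes, and also that $\mathcal B$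 must first be cut into countably many pieces. That is what we prove.

Fix an atoroidal $\varphi$, a representative $\Phi$, a basis $X$ of $F_r$, and $T,x_0,a$ as above. Let $Y$ be the Cayley graph of $G$ with respect to $X\cup\{t\}$, with metric $d$. For $p\in\partial F_r$, the symbol $\gamma_p$ denotes a geodesic ray in $Y$ from $1$ to $\partial\iota(p)$. All dimensions and measures refer to $d_a$; $\dim_H$ and $\dim_P$ are the Hausdorff and packing dimensions.

\begin{theorem}\label{thm:zero}
Let $\varphi\in\operatorname{Out}(F_r)$ be atoroidal. Then $\dim_H(\mathcal B)=0$, and moreover $\dim_P(\mathcal B)=0$.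
\end{theorem}

This answers the question, and full irreducibility is not needed. The next result measures how small $\mathcal B$ is on a finer scale. A \emph{gauge} is a nondecreasing function $h:[0,\infty)\to[0,\infty)$ with $h(\rho)>0$ for $\rho>0$ and $h(0)=h(0+)=0$, and $\mathcal H^h$ is the corresponding Hausdorff measure.

\begin{theorem}\label{thm:gauge}
Let $h$ be a gauge. If $\limsup_{\rho\to0}\frac{\log h(\rho)}{\log\rho}>0$, then $\mathcal H^h(\mathcal B)=0$. If $\lim_{\rho\to0}\frac{\log h(\rho)}{\log\rho}=0$, then $\mathcal H^h(\mathcal B)=\infty$.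
\end{theorem}

For small $\rho$ we have $h(\rho)<1$, so the ratio $\log h(\rho)/\log\rho$ is positive and the two cases cover all gauges: no gauge gives $\mathcal B$ a positive finite measure. The gauges $\rho^s$ with $s>0$ fall in the first case. Gauges that equal $1/\log(1/\rho)$ or $\exp(-\sqrt{\log(1/\rho)})$ near $0$ fall in the second; in particular $\mathcal B$ is uncountable.

\begin{theorem}\label{thm:k}
For integers $k\ge1$ let $\mathcal B_k$ be the set of $p\in\partial F_r$ for which some $\gamma_p$ has $\liminf_n d(\gamma_p(n),F_r)\ge k$. There are $c_1,c_2>0$ and $\Lambda\ge\lambda>1$, independent of $k$, with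
\[
c_1\Lambda^{-k}\le\dim_H(\mathcal B_k)\le\dim_P(\mathcal B_k)\le c_2\lambda^{-k}.
\]
\end{theorem}

Since $\mathcal B\subseteq\mathcal B_k$ for all $k$, the upper bound implies Theorem~\ref{thm:zero}. The lower bound shows that escaping to infinity is what makes the dimension vanish: staying at distance at least $k$ from $F_r$ is not enough.

The proofs use only the hyperbolicity of $G$, Mitra's theorem and standard facts on hyperbolic spaces. Section~\ref{sec:model} shows the mechanism in an example without cancellation, and Section~\ref{sec:prelim} collects the background. Sections~\ref{sec:vertical}--\ref{sec:upper} prove the upper bounds, and Section~\ref{sec:lower} proves the lower bounds by building Cantor sets of rays with prescribed heights.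

\section{The mechanism in an example without cancellation}\label{sec:model}

Let $F_2=\langle x,y\rangle$, $\Phi(x)=xy$, $\Phi(y)=x$; the inverse is $x\mapsto y$, $y\mapsto y^{-1}x$. This automorphism is not atoroidal, as we will see, but it shows the counting argument in its plainest form. Take $T$ to be the Cayley tree with base vertex $1$, so that the set of infinite words with a given prefix of length $N$ has diameter at most $a^{-N}$. Let $f_1=f_2=1,\ f_3=2,\dots$ be the Fibonacci numbers. From $\Phi^{C+1}(x)=\Phi^C(x)\Phi^C(y)$ and $\Phi^{C+1}(y)=\Phi^C(x)$ we get $|\Phi^C(x)|=f_{C+2}$ and $|\Phi^C(y)|=f_{C+1}$.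

Let $P_C$ be the set of infinite words $p=\Phi^C(q)$, where $q$ is an infinite word in $x,y$ without inverses. For instance, $P_3$ consists of the infinite concatenations of $xyxxy$ and $xyx$. No cancellation occurs, so the prefix of $p$ of length $N$ is determined by the first $\lceil N/f_{C+1}\rceil$ letters of $q$. Hence $P_C$ is covered by $2^{\lceil N/f_{C+1}\rceil}$ sets of diameter at most $a^{-N}$. The $s$-dimensional cost $2^{\lceil N/f_{C+1}\rceil}a^{-sN}$ tends to $0$ when $s>\log2/(f_{C+1}\log a)$. So $\dim_HP_C\le\log2/(f_{C+1}\log a)$, and $\bigcap_CP_C$ has dimension $0$.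

In the mapping torus this reads as follows. If $q_m$ is the prefix of $q$ of length $m$, then $t^Cq_m=\Phi^C(q_m)t^C$. The point $t^Cq_m$ therefore sits $C$ edges labeled $t$ above the prefix $\Phi^C(q_m)$ of $p$. While $t^Cq_m$ moves at unit speed in the coset $t^CF_2$, its shadow moves along $p$ with speed at least $f_{C+1}$.

Two features of the example have to be replaced in general.

First, \emph{every} $p\in\partial F_r$ has the form $\partial\Phi^C(q)$. What matters is that $\Phi^C$ stretches the subwords of $q$, and above this came from positivity. It can fail. For $w=xyx^{-1}y^{-1}$ we have $\Phi(w)=xw^{-1}x^{-1}$, so $s=x^{-1}t$ satisfies $sws^{-1}=w^{-1}$. The sequences $s^i$ and $w^js^i$ ($i\in\mathbb Z$) both pass once through each coset $t^iF_2$, and $(s^i)^{-1}w^js^i=w^{\pm j}$ has length $4|j|$ for every $i$: these two vertical paths are parallel, and nothing is stretched. In a hyperbolic group, vertical paths cannot stay parallel at large distance. The local model is the hyperbolic plane with the metric $e^{-2\zeta}d\xi^2+d\zeta^2$, where $\zeta$ is the height: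 two vertical lines at distance $L$ along the level $\zeta=C$ approach each other upward and are at distance $Le^C$ along the level $\zeta=0$. With the metric $e^{2\zeta}d\xi^2+d\zeta^2$ the opposite happens. The task is to show that when $\gamma_p$ runs above height $C$, the vertical paths through the points $t^Cq_m$ behave as in the first model. This is done in Sections~\ref{sec:vertical} and~\ref{sec:stretch}.

Second, with cancellation $\Phi^C(q_m)$ is not a prefix of $p$, and the nearest prefix need not move forward with $m$. We therefore allow vertical paths to make a bounded horizontal correction at each level, and in Section~\ref{sec:upper} we choose the corrections so that the shadows move monotonically along $p$. The counting is then the same as above.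

\section{Background and conventions}\label{sec:prelim}

\subsection{Hyperbolic geometry}
The graph $Y$ is a proper geodesic space with edges of length $1$. Fix $\delta\ge1$ such that each side of a geodesic triangle lies in the $\delta$-neighborhood of the other two. We write $[g,g']$ for a geodesic in $Y$, and $(g|g')_o=\frac12\big(d(o,g)+d(o,g')-d(g,g')\big)$ for the Gromov product. A $(\lambda_0,\varepsilon_0)$-\emph{quasigeodesic} is a map $\sigma$ from an interval of $\mathbb R$ or $\mathbb Z$ to $Y$ with $\lambda_0^{-1}|s-s'|-\varepsilon_0\le d(\sigma(s),\sigma(s'))\le\lambda_0|s-s'|+\varepsilon_0$. We use the following standard facts.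

\begin{itemize}
\item[(H1)] A side of a geodesic $n$-gon lies in the $(n-2)\delta$-neighborhood of the union of the other sides. (Cut the polygon into triangles from one vertex.)
\item[(H2)] There is $\delta'$, depending only on $\delta$, such that $(g|g'')_1\ge\min\{(g|g')_1,(g'|g'')_1\}-\delta'$ for all points $g,g',g''$. Also $(g|g')_1\le d(1,[g,g'])$, by the triangle inequality.
\item[(H3)] \emph{Stability.} There is $H=H(\lambda_0,\varepsilon_0,\delta)$ such that a $(\lambda_0,\varepsilon_0)$-quasigeodesic segment and any geodesic with the same endpoints are within Hausdorff distance $H$. A quasigeodesic ray converges to a point of the boundary and is within Hausdorff distance $H$ of a geodesic ray with the same initial point and limit; the same holds for lines.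
\item[(H4)] If $\eta$ is a path of length $\ell\ge1$ and $o$ lies on a geodesic joining its endpoints, then $d(o,\eta)\le\delta\log_2\ell+1$ \cite[III.H.1.6]{BH}.
\item[(H5)] If $\gamma,\xi$ are geodesic rays with the same limit, there are $s_1,s_2$ with $d(\gamma(s_1+s),\xi(s_2+s))\le5\delta$ for all $s\ge0$ \cite[III.H.3.3]{BH}.
\item[(H6)] A sequence $g_n$ converges to a point of $\partial G$ if and only if $(g_n|g_m)_1\to\infty$ as $n,m\to\infty$, and two such sequences have the same limit if and only if $(g_n|g'_m)_1\to\infty$. In particular sequences at bounded distance have the same limit. Fix a visual metric $d_\partial$ on $\partial G$. For every $H$ there is $\rho_0>0$ such that $g_n\to z$, $g'_n\to z'$ and $(g_n|g'_n)_1\le H$ for all $n$ imply $d_\partial(z,z')\ge\rho_0$.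
\end{itemize}

\subsection{Measures and dimensions}
For $S\subseteq\partial F_r$ and a gauge $h$, $\mathcal H^h(S)$ is the limit as $\varepsilon\to0$ of $\inf\sum_ih(\operatorname{diam}W_i)$, the infimum being over countable covers of $S$ by sets $W_i$ of diameter at most $\varepsilon$. It is countably subadditive. The Hausdorff dimension is the infimum of the $s>0$ for which the gauge $\rho^s$ gives measure $0$; it is countably stable, meaning $\dim_H\bigcup_iS_i=\sup_i\dim_HS_i$. If $\mathsf N(S,\rho)$ is the least number of sets of diameter at most $\rho$ needed to cover $S$, the upper box dimension is $\overline{\dim}_BS=\limsup_{\rho\to0}\log\mathsf N(S,\rho)/\log(1/\rho)$. For packing dimension we use the description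
\begin{equation}\label{eq:packing}
\dim_PS=\inf\Big\{\sup_i\overline{\dim}_BS_i:\ S\subseteq\bigcup_{i=1}^\infty S_i\Big\}.
\end{equation}
Since $\dim_H\le\overline{\dim}_B$ and $\dim_H$ is countably stable, $\dim_H\le\dim_P$.

\subsection{Cylinders}
Let $T_X$ be the Cayley tree of $F_r$ with respect to $X$ and $|\cdot|$ the word length. For $\xi,\xi'\in F_r\cup\partial F_r$ we write $[\xi,\xi']_X$ for the geodesic segment, ray or line joining them in $T_X$. A point $p\in\partial F_r$ is an infinite reduced word, $p_n$ is its prefix of length $n$, and $|p\wedge q|$ is the length of the common prefix of $p\ne q$. It equals the distance from $1$ to the line $[p,q]_X$. A \emph{cylinder of length $N$} is the set of all $p$ with a given prefix of length $N$. An automorphism $\Psi$ of $F_r$ is a quasi-isometry of $T_X$, so it extends to a homeomorphism $\Psi\cup\partial\Psi$ of $F_r\cup\partial F_r$. The next lemma lets us work with words and return to $d_a$ only at the end.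

\begin{lemma}\label{lem:cyl}
There is $\mu\ge1$ with the following properties.
\begin{itemize}
\item[(a)] $\mu^{-1}|p\wedge q|-\mu\le(p|q)_{x_0}\le\mu|p\wedge q|+\mu$ for all $p\ne q$ in $\partial F_r$.
\item[(b)] Let $A,b>0$ and $\theta=\mu\log(2r)/(A\log a)$. Suppose that for every $N$ the elements of $S\subseteq\partial F_r$ have at most $b\,(2r)^{N/A}$ prefixes of length $N$. Then $\mathsf N(S,\rho)\le b'\rho^{-\theta}$ for $0<\rho\le1$, with $b'$ independent of $\rho$, and so $\overline{\dim}_BS\le\theta$.
\item[(c)] A set $W\subseteq\partial F_r$ of diameter $\rho>0$ lies in a cylinder of some length $n\ge0$ with $\rho\ge a^{-\mu(n+2)}$.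
\end{itemize}
\end{lemma}

\begin{proof}
(a) The translates of the segments from $x_0$ to $xx_0$, $x\in X$, form an invariant subtree, which is $T$ by minimality. So $T/F_r$ is a finite graph, and $w\mapsto wx_0$ is an equivariant quasi-isometry $T_X\to T$; it induces the identification $\partial F_r=\partial T$. By stability in the tree $T$, it maps the vertices of $[p,q]_X$ to a set within bounded Hausdorff distance of the line from $p$ to $q$ in $T$. Both $|p\wedge q|$ and $(p|q)_{x_0}$ are distances from the base vertex to the line, so they differ by bounded multiplicative and additive errors.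

(b) By (a), a cylinder of length $N$ has diameter at most $a^{\mu-N/\mu}$. Let $N$ be least with $a^{\mu-N/\mu}\le\rho$. Then $N\le\mu\log_a(1/\rho)+\mu^2+1$, and $S$ is covered by at most $b\,(2r)^{N/A}\le b\,(2r)^{(\mu^2+1)/A}\rho^{-\theta}$ cylinders of length $N$.

(c) All $p\ne q$ in $W$ have $(p|q)_{x_0}\ge\log_a(1/\rho)$, so $|p\wedge q|\ge(\log_a(1/\rho)-\mu)/\mu$ by (a). Take $n=\max\{0,\lfloor(\log_a(1/\rho)-\mu)/\mu\rfloor\}$. Then $W$ lies in a cylinder of length $n$, and $n+1>(\log_a(1/\rho)-\mu)/\mu$ gives $\log_a(1/\rho)<\mu(n+2)$.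
\end{proof}

\subsection{Heights and levels}
Let $\pi:G\to\mathbb Z$ be the homomorphism with kernel $F_r$ and $\pi(t)=1$, the \emph{height}. Extended affinely over edges, $\pi:Y\to\mathbb R$ is $1$-Lipschitz. \emph{Level $k$} is the coset $t^kF_r=F_rt^k$ with its $X$-edges. The map $v\mapsto t^kv$ identifies $T_X$ with level $k$, and for $g,g'$ in the same level we write $[g,g']_X$ for the geodesic joining them inside that level. Since $t^{-1}vt=\Phi^{-1}(v)$, the $t$-edges connect the levels by the rule
\begin{equation}\label{eq:edges}
t^kv\cdot t^{\epsilon}=t^{k+\epsilon}\,\Phi^{-\epsilon}(v),\qquad\epsilon=\pm1 .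
\end{equation}
Going down one level applies $\Phi$, and going up applies $\Phi^{-1}$. Levels are distorted in $Y$, but uniformly properly embedded: with
\[
\psi(\rho)=\max\{|w|:\ w\in F_r,\ d(1,w)\le\rho\}<\infty,
\]
the inequality $d(t^ku,t^kv)\le\rho$ implies $|u^{-1}v|\le\psi(\rho)$.

For $g\in G$ we have $d(g,F_r)=|\pi(g)|$, because $gt^{-\pi(g)}\in F_r$ and $\pi$ is $1$-Lipschitz. This turns conicality into a statement about heights.

\begin{lemma}\label{lem:height}
Let $\gamma$ be a geodesic ray from $1$ to $z\in\partial G$. Then $z$ is non-conical if and only if $\pi(\gamma(n))\to+\infty$ or $\pi(\gamma(n))\to-\infty$.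
\end{lemma}

\begin{proof}
Fix $\rho$. Each vertex $\gamma(n)$ is within $\rho$ of finitely many elements of $F_r$, and each element of $F_r$ is within $\rho$ of at most $2\rho+1$ vertices $\gamma(n)$. So infinitely many elements of $F_r$ are within $\rho$ of vertices of $\gamma$ if and only if $|\pi(\gamma(n))|\le\rho$ for infinitely many $n$. Hence $z$ is non-conical if and only if $|\pi(\gamma(n))|\to\infty$. Consecutive heights differ by at most $1$, so the sign is then eventually constant.
\end{proof}

The ray $n\mapsto t^n$ is geodesic, since $\pi(t^n)=n$, so its limit is indeed non-conical. Write $\mathcal B=\mathcal B_+\cup\mathcal B_-$ according to the sign in Lemma~\ref{lem:height}. In the same way $\mathcal B_k=\mathcal B_k^+\cup\mathcal B_k^-$ for $k\ge1$, where $p\in\mathcal B_k^+$ if some $\gamma_p$ has $\pi(\gamma_p(n))\ge k$ for all large $n$, and $p\in\mathcal B_k^-$ if some $\gamma_p$ has $\pi(\gamma_p(n))\le-k$ for all large $n$. We have $\mathcal B_\pm\subseteq\mathcal B_k^\pm$ for every $k$. Replacing $(\Phi,t)$ by $(\Phi^{-1},t^{-1})$ leaves $Y$ unchanged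 and exchanges the signs. The constants of Sections~\ref{sec:vertical}--\ref{sec:upper} are invariant under this replacement, so for upper bounds we treat only the $+$ sets.

\section{Vertical paths}\label{sec:vertical}

The paths $i\mapsto gt^i$ do not preserve geodesics of the levels: $\Phi$ maps a vertex of $[u,w]_X$ only near $[\Phi(u),\Phi(w)]_X$. The error is bounded. Fix an integer $\Lambda\ge2$ with $|\Phi^{\pm1}(x)|\le\Lambda$ for $x\in X$, so that $|\Phi^{\pm1}(w)|\le\Lambda|w|$ for all $w$, and put
\[
B=\Lambda^2,\qquad K=2B+1 .
\]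

\begin{lemma}\label{lem:B}
Let $\Psi\in\{\Phi,\Phi^{-1}\}$, let $\xi,\xi'\in F_r\cup\partial F_r$ be the ends of a segment, ray or line in $T_X$, and let $v$ be a vertex of $[\xi,\xi']_X$. Then $\Psi(v)$ is within $B$, in $T_X$, of a vertex of the geodesic joining the images of $\xi$ and $\xi'$ under $\Psi\cup\partial\Psi$.
\end{lemma}

\begin{proof}
If $\xi=\xi'$ there is nothing to prove. Otherwise let $(y_i)$ be the consecutive vertices of the image geodesic. The points $\Psi^{-1}(y_i)$ start at, or converge to, $\xi$ at one end and $\xi'$ at the other, so $v\in[\Psi^{-1}(y_i),\Psi^{-1}(y_{i'})]_X$ for some $i<i'$. A path in a tree contains the geodesic between its endpoints, so $v$ lies on some $[\Psi^{-1}(y_l),\Psi^{-1}(y_{l+1})]_X$, a segment of length at most $\Lambda$. Thus $v$ is within $\Lambda$ of $\Psi^{-1}(y_l)$, and $\Psi(v)$ is within $\Lambda^2$ of $y_l$.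
\end{proof}

A \emph{vertical path} is a family $\alpha(i)\in G$, indexed by an interval of integers, with $\pi(\alpha(i))=i$ and $d(\alpha(i),\alpha(i+1))\le K$. Then $|i-i'|\le d(\alpha(i),\alpha(i'))\le K|i-i'|$, so vertical paths are $(K,0)$-quasigeodesics. By (H3) there is $\kappa$ such that a finite vertical path and any geodesic joining its endpoints are within Hausdorff distance $\kappa$. If two vertical paths come close, they are close on a common level:
\begin{equation}\label{eq:samelevel}
d(\alpha(i),\beta(i'))\le\rho\ \Longrightarrow\ d(\alpha(i),\beta(i))\le(1+K)\rho\quad\text{if $\beta(i)$ is defined,}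
\end{equation}
because $|i-i'|\le\rho$ and so $d(\beta(i'),\beta(i))\le K\rho$.

For $g\in G$ let $\operatorname{pr}_C(g)=g\,t^{C-\pi(g)}$ be the projection to level $C$ along $t$-edges. By \eqref{eq:edges}, $\operatorname{pr}_C(t^kh)=t^C\Phi^{k-C}(h)$ for $h\in F_r$. The projection of an $X$-edge is a pair of points that may be far apart in level $C$. The next lemma says that every vertex between them is still joined vertically to the edge.

\begin{lemma}\label{lem:edge}
Let $g_0,\dots,g_s$ with $s\ge1$ be the vertices of an edge path in $Y$, and let $x$ be a vertex of $[\operatorname{pr}_C(g_0),\operatorname{pr}_C(g_s)]_X$. Then $x\in[\operatorname{pr}_C(g_i),\operatorname{pr}_C(g_{i+1})]_X$ for some $i$, and for every such $i$ there is a vertical path from $x$ to $g_i$ or to $g_{i+1}$.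
\end{lemma}

\begin{proof}
The segments $[\operatorname{pr}_C(g_i),\operatorname{pr}_C(g_{i+1})]_X$ form a path in the tree that is level $C$, so they cover the geodesic between its endpoints. Fix such an $i$. If $g_i,g_{i+1}$ span a $t$-edge, then $x=\operatorname{pr}_C(g_i)$, and the points $xt^l$ give the path. Otherwise $g_i=t^kh$ and $g_{i+1}=t^kh'$ with $h,h'$ adjacent in $T_X$. Write $k-C=\epsilon j$ with $j\ge0$, $\epsilon=\pm1$, and $x=t^Cv_0$ with $v_0\in[\Phi^{\epsilon j}(h),\Phi^{\epsilon j}(h')]_X$. By Lemma~\ref{lem:B} for $\Psi=\Phi^{-\epsilon}$, choose inductively vertices $v_l\in[\Phi^{\epsilon(j-l)}(h),\Phi^{\epsilon(j-l)}(h')]_X$, $1\le l\le j$, with $v_{l}$ within $B$ of $\Phi^{-\epsilon}(v_{l-1})$. By \eqref{eq:edges}, $t^{C+\epsilon(l-1)}v_{l-1}\cdot t^\epsilon=t^{C+\epsilon l}\Phi^{-\epsilon}(v_{l-1})$, so consecutive points $t^{C+\epsilon l}v_l$ are at distance at most $1+B\le K$. The last one is $t^kv_j$ with $v_j\in\{h,h'\}$.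
\end{proof}

Let $p\in\partial F_r$, $C\ge0$ and $q=\partial\Phi^{-C}(p)$. The ray $t^Cq_m$, $m\ge0$, is the copy of $p$ on level $C$. We now show that if $\gamma_p$ eventually runs above level $C$, then this ray lies vertically below $\gamma_p$. We would like to apply Lemma~\ref{lem:edge} to $\gamma_p$ itself, but we do not control the projections $\operatorname{pr}_C(\gamma_p(n))$. So we close up a long initial piece of $\gamma_p$ by a geodesic to a far prefix $p_N$, whose projection $t^C\Phi^{-C}(p_N)$ we know. Mitra's theorem guarantees that the closing geodesic is far away. Put $\kappa_1=\kappa+2\delta$.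

\begin{lemma}\label{lem:up}
Let $p\in\partial F_r$, $\gamma=\gamma_p$, $k\ge C\ge0$ and $q=\partial\Phi^{-C}(p)$. Suppose $\pi(\gamma(n))\ge k$ for all $n\ge n_0$. Then there is $m_0$ such that for each $m\ge m_0$ there is a vertical path from $t^Cq_m$ to a point of height at least $k$ within $\kappa_1$ of $\gamma([n_0,\infty))$.
\end{lemma}

\begin{proof}
Choose $m_0$ such that for $m\ge m_0$ the point $t^Cq_m$ lies outside the finite union of the segments $[\operatorname{pr}_C\gamma(n),\operatorname{pr}_C\gamma(n+1)]_X$, $n<n_0$. Fix $m\ge m_0$ and $x=t^Cq_m$. Choose integers $j$, and then $n\ge\max\{n_0,1\}$, with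
\[
j\ge k-C,\qquad j>d(1,x)+n_0+\kappa_1,\qquad n-\delta'>d(1,x)+Kj+\kappa_1 .
\]
By continuity of $\iota\cup\partial\iota$, the prefixes $p_N$ converge to $\partial\iota(p)$, the limit of $\gamma$. By (H6) there is $n'\ge n$ with $(\gamma(n')|p_N)_1\ge n$ for all large $N$. Since $(\gamma(n)|\gamma(n'))_1=n$, (H2) gives $(\gamma(n)|p_N)_1\ge n-\delta'$, so a geodesic $\zeta=[\gamma(n),p_N]$ has $d(1,\zeta)\ge n-\delta'$. Also $\Phi^{-C}(p_N)\to q$ in $F_r\cup\partial F_r$, so $q_m\in[1,\Phi^{-C}(p_N)]_X$ for large $N$. Fix $N$ with both properties.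

Apply Lemma~\ref{lem:edge} to the edge path $\gamma|_{[0,n]}$ followed by $\zeta$. Its endpoints project to $t^C$ and $t^C\Phi^{-C}(p_N)$, and $x$ lies between them. We obtain an edge of the path and a vertical path $\tau$ from $x$ to an endpoint $e$ of that edge. By the choice of $m_0$, the edge is not one of the first $n_0$ edges of $\gamma$. If it lies in $\gamma|_{[n_0,n]}$, then $e\in\gamma([n_0,\infty))$ has height at least $k$, and $\tau$ is the required path.

Suppose the edge lies in $\zeta$. Then $d(x,e)\ge n-\delta'-d(1,x)>Kj$, so $\tau$ has more than $j$ steps. Let $w$ be the point of $\tau$ that is $j$ steps from $x$; thus $\pi(w)=C\pm j$ and $j\le d(x,w)\le Kj$. The point $w$ is within $\kappa$ of a geodesic $[x,e]$. Apply (H1) to the quadrilateral $x,e,\gamma(n),1$, whose other sides are a subsegment of $\zeta$, the segment $\gamma|_{[0,n]}$ and $[1,x]$: the point $w$ is within $\kappa_1$ of one of them. It is not $\zeta$, since $d(w,\zeta)\ge n-\delta'-d(1,x)-Kj>\kappa_1$. It is not $[1,x]$, since $d(w,[1,x])\ge j-d(1,x)>\kappa_1$. So $d(w,\gamma(s))\le\kappa_1$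 for some $s$, and $s\ge d(1,w)-\kappa_1\ge j-d(1,x)-\kappa_1>n_0$. Then $\pi(w)\ge k-\kappa_1>C-j$, which forces $\pi(w)=C+j\ge k$. The part of $\tau$ from $x$ to $w$ is the required path.
\end{proof}

\section{Stretching}\label{sec:stretch}

We now prove the geometric core: two points of the ray $t^Cq_m$ that are $L$ apart have shadows on $p$ that are exponentially far apart in $C$. The constants are chosen in the following order, and depend only on $G$, $X$ and $\Phi$. Let $R\ge2\kappa+6\delta$ be an integer and put
\[
\begin{gathered}
R_0=(1+K)R,\qquad R_1=(1+K)(R+R_0),\qquad L=\psi(R_1)+1,\\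
D=L+2R+2,\qquad C_0=R_0+2R+1 .
\end{gathered}
\]
Two vertical paths count as close on a level if they are within $R_0$ there. The spacing $L$ is needed because vertical paths through neighboring points can merge on the way down. The margin $D$ leaves room, between level $C$ and $\gamma_p$, for the two paths to become close.

\begin{proposition}\label{prop:stretch}
Let $C\ge C_0$ be an integer, $p\in\partial F_r$, $\gamma=\gamma_p$, $q=\partial\Phi^{-C}(p)$. Suppose $\pi(\gamma(n))\ge C+D$ for $n\ge n_0$, let $m_0$ be as in Lemma~\ref{lem:up} for $k=C+D$, and let $m\ge m_0$. If there are vertical paths from $x=t^Cq_m$ down to $p_n$ and from $y=t^Cq_{m+L}$ down to $p_{n'}$, then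
\[
|n-n'|\ge2^{(C-C_0)/\delta}.
\]
\end{proposition}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\draw[gray] (-5,0)--(5,0) node[right,black]{level $0$};
\draw[gray] (-5,2.2)--(5,2.2) node[right,black]{level $C$};
\draw[gray] (-5,4.4)--(5,4.4) node[right,black]{level $C+D$};
\draw[thick] plot[smooth] coordinates {(-4,0) (-2.2,1) (-1,2.2) (-0.35,3.2) (-0.2,3.9) (-0.6,4.85)};
\draw[thick] plot[smooth] coordinates {(4,0) (2.2,1) (1,2.2) (0.35,3.2) (0.2,3.9) (0.6,4.85)};
\draw[thick,->] plot[smooth] coordinates {(-4,4.8) (-2.2,5.3) (-0.7,5.05) (0.7,5.1) (2.2,4.75) (4,5.2)};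
\node[above] at (4,5.2) {$\gamma$};
\draw[dashed] plot[smooth] coordinates {(-4,0) (-2,0.8) (-0.8,1.8) (0,2.6) (0.8,1.8) (2,0.8) (4,0)};
\draw[very thick] (-4,0)--(4,0);
\fill (-4,0) circle (2pt) node[below]{$p_n$};
\fill (4,0) circle (2pt) node[below]{$p_{n'}$};
\fill (-1,2.2) circle (2pt) node[above left]{$x$};
\fill (1,2.2) circle (2pt) node[above right]{$y$};
\fill (-0.8,1.8) circle (2pt) node[below right]{$o$};
\node[left] at (-2.5,1.1) {$\alpha$};
\node[right] at (2.5,1.1) {$\beta$};
\end{tikzpicture}
\caption{Two vertical paths $\alpha,\beta$ through points $x,y$ of level $C$ both reach the geodesic ray $\gamma$, which runs above level $C+D$. They are close on some level between $C$ and $C+D$ and on no level up to $C$. The geodesic (dashed) between their feet $p_n,p_{n'}$ then contains a point $o$ of height almost $C$, so the path between the feet inside level $0$ (bold) is exponentially long in $C$.}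
\label{fig:stretch}
\end{figure}

\begin{proof}
Join the given downward paths to the upward paths of Lemma~\ref{lem:up}. This gives vertical paths $\alpha(i)$, $0\le i\le k_x$, and $\beta(i)$, $0\le i\le k_y$, with $\alpha(0)=p_n$, $\beta(0)=p_{n'}$, $\alpha(C)=x$, $\beta(C)=y$, $k_x,k_y\ge C+D$, and $\alpha(k_x),\beta(k_y)$ within $\kappa_1$ of points $\bar x,\bar y\in\gamma([n_0,\infty))$. See Figure~\ref{fig:stretch}.

\emph{Step 1: the paths are close on level $i_\sharp=C+L+R+1$.} This is where the height of $\gamma$ is used. Note that $C+D=i_\sharp+R+1$. Consider a geodesic hexagon $x,\alpha(k_x),\bar x,\bar y,\beta(k_y),y$ whose side from $\bar x$ to $\bar y$ lies in $\gamma$. The point $\alpha(i_\sharp)$ is within $\kappa$ of the side $[x,\alpha(k_x)]$, so by (H1) it is within $\kappa+4\delta$ of another side. If this side is $[\alpha(k_x),\bar x]$, $[\bar x,\bar y]$ or $[\bar y,\beta(k_y)]$, then $\alpha(i_\sharp)$ is within $\kappa+4\delta+\kappa_1\le R$ of $\gamma([n_0,\infty))$. This is impossible, since heights there are at least $i_\sharp+R+1$. If the side is $[y,x]$,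 which has length at most $L$, heights on it are at most $C+L=i_\sharp-R-1$, which is again impossible. So the side is $[\beta(k_y),y]$, and $\alpha(i_\sharp)$ is within $2\kappa+4\delta\le R$ of some $\beta(i')$. By \eqref{eq:samelevel}, $d(\alpha(i_\sharp),\beta(i_\sharp))\le R_0$.

\emph{Step 2: the paths are close on no level up to $C$.} Let $i_*$ be the least $i\in[0,i_\sharp]$ with $d(\alpha(i),\beta(i))\le R_0$, and suppose $i_*\le C$. In a quadrilateral $\alpha(i_*),\alpha(i_\sharp),\beta(i_\sharp),\beta(i_*)$, the point $x=\alpha(C)$ is within $\kappa$ of the first side, hence within $\kappa+2\delta$ of another side. Two of the other sides have length at most $R_0$ and an endpoint on $\beta$, and the third is within $\kappa$ of $\beta$. So $x$ is within $2\kappa+2\delta+R_0\le R+R_0$ of some $\beta(i')$, and $d(x,y)\le R_1$ by \eqref{eq:samelevel}. Then $L=|q_m^{-1}q_{m+L}|\le\psi(R_1)$, contrary to the choice of $L$. Hence $i_*>C$.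

\emph{Step 3: the geodesic $[p_n,p_{n'}]$ climbs almost to level $C$.} Let $i_1=i_*-R_0-R-1$. Then $i_1\ge C-R_0-R\ge0$. In a quadrilateral $\alpha(0),\alpha(i_*),\beta(i_*),\beta(0)$, the point $\alpha(i_1)$ is within $\kappa+2\delta$ of one of the three sides other than $[\alpha(0),\alpha(i_*)]$. If it is $[\beta(i_*),\beta(0)]$, then $\alpha(i_1)$ is within $2\kappa+2\delta\le R$ of some $\beta(i')$, so $d(\alpha(i_1),\beta(i_1))\le R_0$ by \eqref{eq:samelevel}, contradicting the minimality of $i_*$. It is not $[\alpha(i_*),\beta(i_*)]$, since heights on this side are at least $i_*-R_0=i_1+R+1$. So $\alpha(i_1)$ is within $R$ of a point $o\in[p_n,p_{n'}]$, and $\pi(o)\ge i_1-R\ge C-R_0-2R$.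

\emph{Step 4: the path in level $0$ is long.} Let $\eta=[p_n,p_{n'}]_X$, of length $\ell=|n-n'|$. We have $\ell\ge1$, since $\ell=0$ would give $i_*=0$. The path $\eta$ has height $0$, so $d(o,\eta)\ge\pi(o)$, and (H4) gives $C-R_0-2R\le\delta\log_2\ell+1$. This is the claim.
\end{proof}

Each step uses hyperbolicity. For the parallel vertical paths $s^i$ and $w^js^i$ of Section~\ref{sec:model} the conclusion has no analogue: their distance is the same on all levels.

\section{Monotone shadows and the upper bounds}\label{sec:upper}

Proposition~\ref{prop:stretch} bounds only the absolute value $|n-n'|$. To add up these gaps along $q$, we need downward paths whose feet move forward along $p$ as $m$ grows. Nearest points move forward up to a bounded error, and the slack in $K=2B+1$ absorbs this error.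

\begin{lemma}\label{lem:shadow}
Let $C\ge1$, $p\in\partial F_r$, $q=\partial\Phi^{-C}(p)$ and $K_C=\psi(2KC+1)$. There is a nondecreasing function $S_p:\mathbb Z_{\ge0}\to\mathbb Z_{\ge0}$ with $S_p(0)=0$ and $S_p(m+1)-S_p(m)\le K_C$ such that for every $m$ there is a vertical path from $t^Cq_m$ down to $p_{S_p(m)}$.
\end{lemma}

\begin{proof}
Put $q^{(k)}=\partial\Phi^{-k}(p)$, so $q^{(0)}=p$, $q^{(C)}=q$ and $\partial\Phi(q^{(k)})=q^{(k-1)}$. Fix $1\le k\le C$. For $v\in F_r$ let $\operatorname{pos}(v)$ be the length of the prefix of $q^{(k-1)}$ nearest to $v$ in $T_X$. Nearest-point projection to a ray in a tree is $1$-Lipschitz, so $|\operatorname{pos}(v)-\operatorname{pos}(v')|\le|v^{-1}v'|$. Put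
\[
\nu_k(m)=\operatorname{pos}\big(\Phi(q^{(k)}_m)\big),\qquad\hat\nu_k(m)=\max_{m'\le m}\nu_k(m').
\]
By Lemma~\ref{lem:B} for the ray $[1,q^{(k)}]_X$, the vertex $\Phi(q^{(k)}_m)$ is within $B$ of $q^{(k-1)}_{\nu_k(m)}$.

We claim that $\hat\nu_k(m)-\nu_k(m)\le B$. Let $m'\le m$. By Lemma~\ref{lem:B} for the ray $[q^{(k)}_{m'},q^{(k)}]_X$, the vertex $\Phi(q^{(k)}_m)$ is within $B$ of a vertex $v$ of the ray $[\Phi(q^{(k)}_{m'}),q^{(k-1)}]_X$. This ray runs first to the prefix of length $\nu_k(m')$ of $q^{(k-1)}$ and then forward along $q^{(k-1)}$, so $\operatorname{pos}(v)\ge\nu_k(m')$. Hence $\nu_k(m)\ge\nu_k(m')-B$, which proves the claim.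

By \eqref{eq:edges}, $t^kq^{(k)}_m\cdot t^{-1}=t^{k-1}\Phi(q^{(k)}_m)$, so $d\big(t^kq^{(k)}_m,\,t^{k-1}q^{(k-1)}_{\hat\nu_k(m)}\big)\le1+B+B=K$. Let $S_p=\hat\nu_1\circ\hat\nu_2\circ\dots\circ\hat\nu_C$. Each $\hat\nu_k$ is nondecreasing and fixes $0$, since $\Phi(1)=1$, and the points obtained by applying $\hat\nu_C,\hat\nu_{C-1},\dots,\hat\nu_1$ in turn form a vertical path from $t^Cq_m$ to $p_{S_p(m)}$. Its endpoints are at distance at most $KC$, so $d(p_{S_p(m)},p_{S_p(m+1)})\le2KC+1$, and the increment of $S_p$ is at most $\psi(2KC+1)$.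
\end{proof}

Fix an integer $C\ge C_0$, with the functions $S_p$ of Lemma~\ref{lem:shadow}, and put
\[
A=A(C)=L^{-1}2^{(C-C_0)/\delta},\qquad\theta(C)=\frac{\mu\log(2r)}{A(C)\log a}.
\]
The number $A$ plays the role of $f_{C+1}$ in Section~\ref{sec:model}. Stretching starts only at an index $m_0$ that depends on $p$, and this is where the countable decomposition enters. For integers $M\ge0$ let
\[
P_{C,M}=\{p\in\partial F_r:\ S_p(m)\ge Am-M\ \text{ for all }m\ge0\}.
\]

\begin{proposition}\label{prop:count}
Let $C\ge C_0$.
\begin{itemize}
\item[(a)] $\mathcal B^+_{C+D}\subseteq\bigcup_{M}P_{C,M}$.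
\item[(b)] The elements of $P_{C,M}$ have at most $b\,(2r)^{N/A}$ prefixes of length $N$, where $b$ depends on $C$ and $M$ but not on $N$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) Let $p\in\mathcal B^+_{C+D}$ and choose $\gamma_p$ and $n_0$ with $\pi(\gamma_p(n))\ge C+D$ for $n\ge n_0$. Proposition~\ref{prop:stretch}, applied to the paths of Lemma~\ref{lem:shadow}, gives $|S_p(m+L)-S_p(m)|\ge AL$ for $m\ge m_0$. Since $S_p$ is nondecreasing, $S_p(m+L)-S_p(m)\ge AL$. Hence $S_p(m)\ge AL\lfloor(m-m_0)/L\rfloor\ge A(m-m_0-L)$ for $m\ge m_0$. For $m<m_0$ the right side is negative. So $p\in P_{C,M}$ when $M\ge A(m_0+L)$.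

(b) Let $p\in P_{C,M}$, $q=\partial\Phi^{-C}(p)$, and let $m$ be maximal with $S_p(m)\le N$; it exists because $S_p(0)=0$ and $S_p(m)\to\infty$. Then $m\le(N+M)/A$, and $0\le N-S_p(m)<S_p(m+1)-S_p(m)\le K_C$. The prefix $p_N$ is determined by three choices. The word $q_m$ has length at most $(N+M)/A$, so there are at most $\sum_{i\le(N+M)/A}(2r)^i\le2(2r)^{M/A}(2r)^{N/A}$ choices for it. The element $p_{S_p(m)}$ lies in the ball of radius $KC$ about $t^Cq_m$ in $G$, whose size depends only on $C$. Finally $p_N$ is $p_{S_p(m)}$ followed by a word of length less than $K_C$, with at most $2(2r)^{K_C}$ choices.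
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:k}]
Put $\lambda=2^{1/\delta}$ and $c_2=\mu L\lambda^{D+C_0}\log(2r)/\log a$. Let $k\ge D+C_0$ and $C=k-D$, so that $\theta(C)=c_2\lambda^{-k}$. By Proposition~\ref{prop:count} and Lemma~\ref{lem:cyl}(b), $\mathcal B_k^+$ is covered by countably many sets of upper box dimension at most $\theta(C)$. By symmetry so is $\mathcal B_k^-$, and \eqref{eq:packing} gives $\dim_P\mathcal B_k\le c_2\lambda^{-k}$. For $k<D+C_0$, Lemma~\ref{lem:cyl}(b) with $S=\partial F_r$ and $A=b=1$ gives $\dim_P\mathcal B_k\le\mu\log(2r)/\log a\le c_2\lambda^{-k}$.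
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:zero}]
Since $\mathcal B\subseteq\mathcal B_k$, we have $\dim_H\mathcal B\le\dim_P\mathcal B\le c_2\lambda^{-k}$ for every $k$. Let $k\to\infty$.
\end{proof}

\begin{proof}[Proof of the first part of Theorem~\ref{thm:gauge}]
Choose $\sigma$ with $\limsup_{\rho\to0}\log h(\rho)/\log\rho>\sigma>0$. Since $\log\rho<0$ for $\rho<1$, there are $\rho_i\to0$ with $h(\rho_i)\le\rho_i^\sigma$. Fix $C\ge C_0$ with $\theta(C)<\sigma$. By Proposition~\ref{prop:count}(b) and Lemma~\ref{lem:cyl}(b), $P_{C,M}$ is covered by at most $b'\rho_i^{-\theta(C)}$ sets of diameter at most $\rho_i$. The cost of this cover is at most $b'\rho_i^{\sigma-\theta(C)}\to0$, so $\mathcal H^h(P_{C,M})=0$ for all $M$. The bound on covering numbers holds at all scales, which is why a sequence of good scales $\rho_i$ suffices. As $\mathcal B_+\subseteq\mathcal B^+_{C+D}\subseteq\bigcup_MP_{C,M}$, we get $\mathcal H^h(\mathcal B_+)=0$, and by symmetry $\mathcal H^h(\mathcal B_-)=0$.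
\end{proof}

\section{Cantor sets of prescribed height and the lower bounds}\label{sec:lower}

We build a binary tree of quasigeodesic rays in $Y$ whose $j$th vertices have a prescribed height $k_j$. A branching at height $k$ costs about $\Lambda^k$ letters on level $0$, so constant heights give dimension about $\Lambda^{-k}$, and heights that grow slowly enough give positive measure for any gauge in the second case of Theorem~\ref{thm:gauge}.

\subsection{Building blocks}
We need two horizontal blocks $U,V\in F_r$ to branch with, and their variants $tU,tV$ to climb with, such that every product of blocks is quasigeodesic. We use two more standard facts. An element $g\in G$ of infinite order has exactly two fixed points $g^{\pm\infty}=\lim_ng^{\pm n}$ in $\partial G$, and two such elements with a common fixed point have a common nontrivial power \cite[Ch.~8]{GdlH}. The local-to-global principle \cite[Ch.~3, Th.~1.4]{CDP} gives, for each $c\ge0$, constants $\ell_0,\lambda_0,\varepsilon_0$ such that a path parametrized by arc length, all of whose subpaths of length at most $\ell_0$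 are $(1,2c)$-quasigeodesics, is a $(\lambda_0,\varepsilon_0)$-quasigeodesic.

\begin{lemma}\label{lem:blocks}
There are $U,V\in F_r$ and $\lambda_0,\varepsilon_0$ with the following properties, where $\mathcal S=\{U,V,tU,tV\}$.
\begin{itemize}
\item[(a)] If $g_j=g_{j-1}\sigma_j$ with $\sigma_j\in\mathcal S$ for $j\ge1$, then the concatenation of geodesics $[g_0,g_1],[g_1,g_2],\dots$ is a $(\lambda_0,\varepsilon_0)$-quasigeodesic ray.
\item[(b)] If $(g_j),(g'_j)$ are two such sequences with $g_0=g'_0$ and $\{\sigma_1,\sigma'_1\}=\{U,V\}$, then the union of the two rays is a $(\lambda_0,\varepsilon_0)$-quasigeodesic line.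
\end{itemize}
\end{lemma}

\begin{proof}
In $F_r$, the centralizer of a nontrivial element $g$ is the unique maximal cyclic subgroup containing $g$. If nontrivial $g,g'\in F_r$ have a common fixed point in $\partial G$, they have a common nontrivial power, both centralize it, and so they lie in one cyclic subgroup of $F_r$.

Take $1\ne u\in F_r$, and $v\in F_r$ outside the three maximal cyclic subgroups containing $u$, $\Phi(u)$ and $\Phi^{-1}(u)$. Such $v$ exists because $r\ge2$: for distinct $x,y\in X$, the images of $x,y,xy,xy^{-1}$ in the abelianization are pairwise linearly independent, so a cyclic subgroup contains at most one of these four elements. With this choice, none of the pairs $(u,v)$, $(\Phi(u),v)$, $(u,\Phi(v))$ lies in a cyclic subgroup; for the last pair apply $\Phi^{-1}$. For $s\in\{u,v\}$ the pair $(s,\Phi(s))$ does not lie in a cyclic subgroup either, and here we use atoroidality directly. Write $s=w^l$ with $w$ not a proper power and suppose $\Phi(s)\in\langle w\rangle$. Then $\Phi(w)$ centralizes the nontrivial element $\Phi(s)$ of $\langle w\rangle$, so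 $\Phi(w)\in\langle w\rangle$. As $\Phi(w)$ is not a proper power, $\Phi(w)=w^{\pm1}$ and $\Phi^2(w)=w$, a contradiction.

From $ts^n=\Phi(s)^nt$ we get $ts^\infty=\Phi(s)^\infty$. It follows that $\{u^{-\infty},v^{-\infty}\}$ is disjoint from $\{u^\infty,v^\infty,tu^\infty,tv^\infty\}$ and that $u^\infty\ne v^\infty$. For $s,s'\in\{u,v\}$ and $\epsilon,\epsilon'\in\{0,1\}$ we have $(t^{\epsilon}s^n)^{-1}=s^{-n}t^{-\epsilon}\to s^{-\infty}$ and $t^{\epsilon'}(s')^n\to t^{\epsilon'}(s')^\infty$. If $y_n,y'_n$ converge to distinct boundary points, then $(y_n|y'_n)_1$ is bounded: otherwise, along a subsequence, $(y_n|y'_m)_1\ge\min\{(y_n|y_m)_1,(y_m|y'_m)_1\}-\delta'\to\infty$, against (H6). So there is $c$ such that for all $n\ge1$ and all $s,s',\epsilon,\epsilon'$,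
\begin{equation}\label{eq:corners}
\big((t^{\epsilon}s^n)^{-1}\,\big|\,t^{\epsilon'}(s')^n\big)_1\le c,\qquad(u^n|v^n)_1\le c .
\end{equation}

Let $[g,g']$, $[g',g'']$ be geodesics with $(g|g'')_{g'}\le c$, and let $y\in[g,g']$, $y''\in[g',g'']$. From $d(y,y'')\ge d(g,g'')-d(g,y)-d(y'',g'')$ we get $(y|y'')_{g'}\le(g|g'')_{g'}\le c$, that is, $d(y,y'')\ge d(y,g')+d(g',y'')-2c$. So the concatenation is a $(1,2c)$-quasigeodesic. Take $\ell_0,\lambda_0,\varepsilon_0$ for this $c$, and fix $n$ so large that for $U=u^n$, $V=v^n$ all elements of $\mathcal S$ are at distance at least $\ell_0$ from $1$. In (a) and (b), a subpath of length at most $\ell_0$ lies in the union of two consecutive geodesics. The Gromov product at the corner $g_j$, $j\ge1$, is $(\sigma_j^{-1}|\sigma_{j+1})_1$, and at the corner $g_0$ in (b) it is $(U|V)_1$. Both are at most $c$ by \eqref{eq:corners}.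
\end{proof}

\subsection{The sets $\mathcal E_{\mathbf k}$}
A \emph{height sequence} is a sequence $\mathbf k=(k_1,k_2,\dots)$ of integers $k_j\ge0$ with $\epsilon_j=k_j-k_{j-1}\in\{0,1\}$ for $j\ge2$. For $\omega=(s_1,s_2,\dots)\in\{U,V\}^{\mathbb N}$ put
\[
g_0=t^{k_1},\qquad g_j=t^{k_1}s_1t^{\epsilon_2}s_2\cdots t^{\epsilon_j}s_j ,
\]
so that $\pi(g_j)=k_j$ for $j\ge1$. The increments $s_1,t^{\epsilon_2}s_2,\dots$ lie in $\mathcal S$, so by Lemma~\ref{lem:blocks}(a) and (H3) the sequence $g_j$ converges to a point $z(\omega)\in\partial G$. Put $\mathcal E_{\mathbf k}=(\partial\iota)^{-1}\{z(\omega):\omega\in\{U,V\}^{\mathbb N}\}$.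

\begin{lemma}\label{lem:where}
There is an integer $E\ge0$, independent of $\mathbf k$, such that $\mathcal E_{\mathbf k}\subseteq\mathcal B_+$ if $k_j\to\infty$, and $\mathcal E_{\mathbf k}\subseteq\mathcal B_k$ if $k_j=k+E$ for all $j$.
\end{lemma}

\begin{proof}
Let $H=H(\lambda_0,\varepsilon_0,\delta)$ be as in (H3) and let $E$ be an integer with $E\ge5\delta+H+\max_{\sigma\in\mathcal S}d(1,\sigma)$. Let $\gamma$ be a geodesic ray from $1$ to $z(\omega)$. The broken geodesic through the $g_j$ is within $H$ of a geodesic ray $\xi$ from $g_0$ to $z(\omega)$. By (H5), for large $n$ the point $\gamma(n)$ is within $5\delta$ of $\xi$, hence within $E$ of some $g_{j(n)}$. Using (H5) here makes $E$ independent of the starting height $k_1$. We have $j(n)\to\infty$ because $d(1,g_{j(n)})\ge n-E$. So $\pi(\gamma(n))\ge k_{j(n)}-E$ for large $n$, and both claims follow, the first by Lemma~\ref{lem:height}.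
\end{proof}

\subsection{Separation}
We must show that points of $\mathcal E_{\mathbf k}$ with different codes are not too close in $\partial F_r$, although we have no formula for preimages under $\partial\iota$. The idea is to translate the branching point to $1$, where compactness gives a uniform bound, and then to carry the bound back. The translating element is not in $F_r$, so we first extend the equivariance to $G$.

The group $G$ acts on $F_r$ by conjugation, hence on $\partial F_r$; we write $g\cdot p$. For $g=wt^i$ with $w\in F_r$ we have $gvg^{-1}=w\Phi^i(v)w^{-1}$, so $g\cdot p=w\,\partial\Phi^i(p)$. The map $\partial\iota$ is $G$-equivariant. Indeed, if $v_n\in F_r$ and $v_n\to p$, then $gv_n\to g\,\partial\iota(p)$ and $gv_ng^{-1}\to\partial\iota(g\cdot p)$ in $G\cup\partial G$, and $d(gv_n,gv_ng^{-1})=d(1,g)$ is bounded.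

\begin{lemma}\label{lem:sep}
There is an integer $c_0\ge1$, independent of $\mathbf k$, such that if $\omega\ne\omega'$ first differ at place $j$ and $\partial\iota(p)=z(\omega)$, $\partial\iota(p')=z(\omega')$, then $p\ne p'$ and
\[
|p\wedge p'|\le N_j:=c_0\sum_{l\le j}\Lambda^{k_l}.
\]
\end{lemma}

\begin{proof}
Let $g=t^{k_1}s_1t^{\epsilon_2}\cdots s_{j-1}t^{\epsilon_j}$, with $g=t^{k_1}$ if $j=1$. It is the same for $\omega$ and $\omega'$. Moving the powers of $t$ to the right gives $g=wt^{i}$ with $i=k_j$ and
\[
w=\Phi^{k_1}(s_1)\cdots\Phi^{k_{j-1}}(s_{j-1})\in F_r,\qquad|w|\le\max\{|U|,|V|\}\sum_{l<j}\Lambda^{k_l}.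
\]
Write $p=g\cdot q$ and $p'=g\cdot q'$. By equivariance, $\partial\iota(q)=g^{-1}z(\omega)$ is the limit of the sequence $y_0=1,y_1,y_2,\dots$ with increments $s_j,\ t^{\epsilon_{j+1}}s_{j+1},\dots$, and $\partial\iota(q')$ is the limit of the sequence $y'_n$ with increments $s'_j,\ t^{\epsilon_{j+1}}s'_{j+1},\dots$, where $\{s_j,s'_j\}=\{U,V\}$. By Lemma~\ref{lem:blocks}(b) and (H3), the point $1$ is within $H=H(\lambda_0,\varepsilon_0,\delta)$ of $[y'_n,y_n]$, so $(y_n|y'_n)_1\le H$ by (H2). By (H6), $d_\partial(\partial\iota(q),\partial\iota(q'))\ge\rho_0$, where $\rho_0>0$ depends only on $H$. In particular $q\ne q'$ and $p\ne p'$. The map $\partial\iota$ is uniformly continuous on the compact space $\partial F_r$, whose topology is given by the metric $2^{-|q\wedge q'|}$. So there is $E'$, depending only on $\rho_0$, with $|q\wedge q'|\le E'$.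

Let $v_0$ be the vertex of the line $[q,q']_X$ with $|v_0|=|q\wedge q'|$. By Lemma~\ref{lem:B}, choose inductively vertices $v_{l+1}$ of the line $[\partial\Phi^{l+1}(q),\partial\Phi^{l+1}(q')]_X$ within $B$ of $\Phi(v_l)$. Then $|v_{l+1}|\le\Lambda|v_l|+B$, so $|v_i|\le\Lambda^iE'+B(1+\Lambda+\dots+\Lambda^{i-1})\le\Lambda^i(E'+B)$, as $\Lambda\ge2$. Since $p=w\,\partial\Phi^i(q)$ and $p'=w\,\partial\Phi^i(q')$, the vertex $wv_i$ lies on $[p,p']_X$, and $|p\wedge p'|\le|w|+|v_i|$. Take $c_0\ge\max\{|U|,|V|,E'+B\}$.
\end{proof}

The sequence $N_j$ is strictly increasing. Put $J(n)=\min\{j\ge1:N_j\ge n\}$. The next lemma is a mass distribution estimate, with the fair coin on the codes as the mass.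

\begin{lemma}\label{lem:mass}
Let $h$ be a gauge and $m_*>0$, and suppose that $h(a^{-\mu(n+2)})\ge m_*2^{-(J(n)-1)}$ for all $n\ge0$. Then $\mathcal H^h(\mathcal E_{\mathbf k})\ge m_*$.
\end{lemma}

\begin{proof}
Let $W_1,W_2,\dots$ cover $\mathcal E_{\mathbf k}$. We discard empty sets. Since $\partial F_r$ has no isolated points and $h(0+)=0$, we can add a nearby second point to each singleton at an arbitrarily small total cost. So we may assume that $\rho_i=\operatorname{diam}W_i>0$. By Lemma~\ref{lem:cyl}(c), $W_i$ lies in a cylinder of length $n_i$ with $\rho_i\ge a^{-\mu(n_i+2)}$. Let $\Omega_i$ be the set of $\omega$ with $z(\omega)\in\partial\iota(W_i)$. If $\omega\ne\omega'$ in $\Omega_i$ first differ at place $j$, then Lemma~\ref{lem:sep} gives $n_i\le N_j$, so $j\ge J(n_i)$. Thus all elements of $\Omega_i$ agree in the first $J(n_i)-1$ letters, and $\Omega_i$ lies in a set of uniform Bernoulli measure $2^{-(J(n_i)-1)}$. Because $\partial\iota$ is surjective, every $z(\omega)$ has a preimage in $\mathcal E_{\mathbf k}$, so the sets $\Omega_i$ cover $\{U,V\}^{\mathbb N}$.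 Hence $\sum_i2^{-(J(n_i)-1)}\ge1$ and $\sum_ih(\rho_i)\ge m_*\sum_i2^{-(J(n_i)-1)}\ge m_*$.
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:k}]
Take $k_j=k'=k+E$ for all $j$, so $\mathcal E_{\mathbf k}\subseteq\mathcal B_k$ by Lemma~\ref{lem:where}. Put $Q=c_0\Lambda^{k'}\ge1$. Then $N_j=Qj$, so $J(n)\ge n/Q$. For $\theta=\log2/(\mu Q\log a)$ and $h(\rho)=\rho^\theta$,
\[
h(a^{-\mu(n+2)})=2^{-(n+2)/Q}\ge2^{-J(n)-2}=\tfrac18\,2^{-(J(n)-1)} .
\]
By Lemma~\ref{lem:mass}, $\mathcal H^h(\mathcal E_{\mathbf k})\ge\frac18$, so $\dim_H\mathcal B_k\ge\theta=c_1\Lambda^{-k}$ with $c_1=\log2/(\mu c_0\Lambda^E\log a)$. Finally $c_1\Lambda^{-k}\le c_2\lambda^{-k}$ for all $k$ forces $\lambda\le\Lambda$.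
\end{proof}

\begin{proof}[Proof of the second part of Theorem~\ref{thm:gauge}]
Let $\log h(\rho)/\log\rho\to0$. We first show that $\mathcal H^h(\mathcal B)>0$. Put $\rho_n=a^{-\mu(n+2)}$ and $f(n)=\max\{0,\log(1/h(\rho_n))\}$. The function $f$ is nondecreasing, $h(\rho_n)\ge e^{-f(n)}$, and $f(n)=o(n)$ because
\[
\log\frac1{h(\rho_n)}=\frac{\log h(\rho_n)}{\log\rho_n}\;\mu(n+2)\log a .
\]
Let $\eta(n)=\sup_{N\ge n}f(N)/N$ for $n\ge1$; it is nonincreasing and tends to $0$. The heights must tend to infinity, but so slowly that the cost $\Lambda^{k_j}$ of a branching is beaten by $\eta$. Choose $2\le j_1<j_2<\cdots$ with $\eta(j_l)\le\Lambda^{-2l}$, and let $k_j$ be the number of $l$ with $j_l\le j$. This is a height sequence with $k_j\to\infty$, so $\mathcal E_{\mathbf k}\subseteq\mathcal B_+$ by Lemma~\ref{lem:where}. If $k_j=l\ge1$, then $j\ge j_l$ and $\Lambda^{k_j}\eta(j)\le\Lambda^{-l}$, so $\Lambda^{k_j}\eta(j)\to0$. Since $k_j$ is nondecreasing, $j\le N_j\le c_0j\Lambda^{k_j}$, and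
\[
f(N_j)\le\eta(N_j)N_j\le c_0\,\eta(j)\Lambda^{k_j}\,j=o(j).
\]
So there is $b_0$ with $f(N_j)\le(j-1)\log2+b_0$ for all $j\ge1$. For every $n$ we have $n\le N_{J(n)}$, hence $f(n)\le(J(n)-1)\log2+b_0$ and $h(\rho_n)\ge e^{-b_0}2^{-(J(n)-1)}$. Lemma~\ref{lem:mass} gives $\mathcal H^h(\mathcal B)\ge e^{-b_0}>0$.

To pass from positive to infinite measure, apply this to a slightly smaller gauge. Let $h'(0)=0$, $h'(\rho)=h(\rho)/\log(1/\rho)$ for $0<\rho\le\frac12$, and $h'(\rho)=h'(\frac12)$ for $\rho>\frac12$. Both $h(\rho)$ and $1/\log(1/\rho)$ are positive, nondecreasing on $(0,\frac12]$ and tend to $0$ at $0$, so $h'$ is a gauge. Moreover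
\[
\frac{\log h'(\rho)}{\log\rho}=\frac{\log h(\rho)}{\log\rho}+\frac{\log\log(1/\rho)}{\log(1/\rho)}\to0,
\]
so $\mathcal H^{h'}(\mathcal B)>0$. Suppose $\mathcal H^h(\mathcal B)<\infty$. For each $\varepsilon\in(0,\frac12]$ there is a cover by sets of diameter at most $\varepsilon$ with $h$-cost at most $\mathcal H^h(\mathcal B)+1$. Its $h'$-cost is at most $(\mathcal H^h(\mathcal B)+1)/\log(1/\varepsilon)$, which tends to $0$ with $\varepsilon$. This gives $\mathcal H^{h'}(\mathcal B)=0$, a contradiction. Hence $\mathcal H^h(\mathcal B)=\infty$.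
\end{proof}

\begin{remark}
The parts of Mitra's theorem enter at separate places. Continuity of $\iota\cup\partial\iota$ at points of $\partial F_r$ is used in Lemma~\ref{lem:up}, to know that $p_N\to\partial\iota(p)$, and in the $G$-equivariance and uniform continuity behind Lemma~\ref{lem:sep}. Surjectivity of $\partial\iota$ is used in the proofs only in Lemma~\ref{lem:mass}, so the upper bounds do not depend on it. The tree $T$, the vertex $x_0$ and the parameter $a$ enter only through $\mu$ and $\log a$, so they affect $c_1$ and $c_2$ but not $\lambda=2^{1/\delta}$ and $\Lambda$.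
\end{remark}

\begin{thebibliography}{9}

\bibitem{BH}
Bridson and Haefliger, \emph{Metric spaces of non-positive curvature}.

\bibitem{CDP}
Coornaert, Delzant and Papadopoulos, \emph{G\'eom\'etrie et th\'eorie des groupes}.

\bibitem{GdlH}
Ghys and de la Harpe, \emph{Sur les groupes hyperboliques}.

\bibitem{Kap}
Ilya Kapovich, \emph{On the Hausdorff dimension and attracting laminations for fully irreducible automorphisms of free groups}, arXiv:2410.02058 (2024).

\end{thebibliography}
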